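\title{A del Pezzo surface of degree one with no rational curve of small degree through its rational points}

\begin{abstract}
Let $X$ be a del Pezzo surface over a number field $k$ and let $P\in X(k)$. We show that there need not be a curve birational to $\mathbb P^1_k$ through $P$ of anticanonical degree at most $6$, or even at most $7$. An example over $\mathbb Q$ is $y^2=x^3+7u^6-21v^6$ in $\mathbb P(1,1,2,3)$. The proof degenerates a hypothetical curve modulo a prime at which the surface acquires good reduction after a ramified extension of degree $6$. The inertia and Frobenius symmetries leave one possible limit, and this limit is excluded by a parity property of the critical points of the projection to the base of the elliptic fibration. For $K_X^2\ge4$ a curve of degree at most $6$ always exists, and $6$ is optimal.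
\end{abstract}

\section{The question and the results}\label{sec:intro}

A \emph{del Pezzo surface} over a field $k$ is a smooth, projective, geometrically integral surface $X$ with $-K_X$ ample. A \emph{curve} on $X$ is a geometrically integral closed subscheme of dimension one, and its \emph{degree} is the positive integer $-K_X\cdot C$. A curve birational to $\mathbb P^1_k$ has geometric genus $0$. Conversely, over a field of characteristic $0$ the normalization of a curve of geometric genus $0$ is a smooth conic, which is $\mathbb P^1_k$ exactly when it has a $k$-point. The following question comes from \cite{LMS}.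

\begin{quote}
\emph{Let $X$ be a del Pezzo surface over a number field $k$ and let $P\in X(k)$. Is there a curve $C\subset X$ through $P$, birational to $\mathbb P^1_k$, with $-K_X\cdot C\le 6$?}
\end{quote}

Over an algebraically closed field the bound $3$ suffices. The surface is $\mathbb P^1\times\mathbb P^1$ or a blow-up of $\mathbb P^2$, and through $P$ there is a ruling (degree $2$), an exceptional curve (degree $1$), or the strict transform of a line (degree at most $3$). On $\mathbb P^2$ every degree is a multiple of $3$, so $3$ is optimal. Over a number field the curve must also be stable under Galois, and the first obstruction is numerical: if the Galois invariants of $\operatorname{Pic}(X_{\bar k})$ are $\mathbb ZK_X$, then every degree is a multiple of $K_X^2$. This cannot happen for $K_X^2=9,8,7$, where $K_X$ is divisible or some $(-1)$-curve is defined over $k$. It does happen for $K_X^2=6$ (Section~\ref{sec:large}), so $6$ cannot be replaced by a smaller number. As $K_X^2$ decreases this obstruction weakens, and for $K_X^2=1$ it excludes nothing. One would therefore guess that the answer is yes. It is no, and the counterexamples below have $K_X^2=1$.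

\begin{theorem}\label{thm:main}
Let $k$ be a number field, $\mathfrak p$ a prime of $k$ of residue characteristic $p\ge7$ with residue field $\kappa_0$, and $\pi\in k$ a uniformizer at $\mathfrak p$. Let $G\in k[u,v]$ be a sextic form with $\mathfrak p$-integral coefficients whose reduction $\bar G$ is irreducible of degree $6$ over $\kappa_0$. Put
\[
X:\ y^2=x^3+\pi\,G(u,v)\ \subset\ \mathbb P_k(1,1,2,3).
\]
Then $X$ is a del Pezzo surface with $K_X^2=1$, and $O=[0:0:1:1]$ lies in $X(k)$. No geometrically integral curve $C\subset X$ over $k$ of geometric genus $0$ with $-K_X\cdot C\le7$ passes through any point of $X(k)$. In particular, no curve birational to $\mathbb P^1_k$ with $-K_X\cdot C\le7$ does.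
\end{theorem}

Such data exist for every $k$: choose any prime with $p\ge7$ and lift an irreducible polynomial of degree $6$ over the finite field $\kappa_0$.

\begin{corollary}\label{cor:example}
The answer to the question is negative. On the surface $y^2=x^3+7u^6-21v^6$ over $\mathbb Q$, no curve birational to $\mathbb P^1_{\mathbb Q}$ of degree at most $7$ passes through $[u:v:x:y]=[0:0:1:1]$.
\end{corollary}

\begin{proof}
Take $\pi=p=7$ and $G=u^6-3v^6$. The element $3$ has order $6$ in $\mathbb F_7^*$. If $\theta^6=3$ and $\theta$ has order $N$, then $N/\gcd(N,6)=6$, so $6\mid N$ and $N=36$. The powers of $7$ modulo $36$ are $7,13,19,25,31,1$, so $\theta$ has degree $6$ over $\mathbb F_7$ and $t^6-3$ is irreducible. Apply Theorem~\ref{thm:main}.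
\end{proof}

For large $K_X^2$ the guess is correct. A \emph{line} on $X$ is a $(-1)$-curve on $X_{\bar k}$.

\begin{theorem}\label{thm:large}
Let $X$ be a del Pezzo surface over a number field $k$ and let $P\in X(k)$. If $K_X^2\ge4$, there is a curve through $P$ birational to $\mathbb P^1_k$ with $-K_X\cdot C\le6$, and the bound $6$ is optimal. If $K_X^2=3$, such a curve exists unless $P$ lies on three lines permuted transitively by Galois.
\end{theorem}

We do not settle the case $K_X^2=2$ or the excluded cubic case, and we do not know whether $7$ is optimal in Theorem~\ref{thm:main}. Theorem~\ref{thm:large} is independent of Theorem~\ref{thm:main} and is proved in Section~\ref{sec:large}.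

\subsection*{Outline of the proof of Theorem~\ref{thm:main}}
Over $\bar k$ the point $O$ lies on six rational curves of degree $1$, the cuspidal members of $|-K_X|$ over the roots of $G$, so the obstruction has to be arithmetic. After adjoining $\tau=\pi^{1/6}$ the surface has good reduction at $\mathfrak p$, and the special fiber $X_0$ has two symmetries: inertia acts through an automorphism $\rho$ of order $6$, and Frobenius permutes the six cuspidal curves transitively (Section~\ref{sec:surface}). A curve $C$ of genus $0$ has a limit on $X_0$ that consists of rational curves and is stable under both symmetries. Each symmetry forces a divisibility by $6$, and in degree at most $7$ one candidate survives: the sum of the six cuspidal curves (Section~\ref{sec:limit}). To exclude it we study the map $f=u/v$ from the normalization of $C$ to $\mathbb P^1$, of degree $e\le6$. After some preparation on models of $\mathbb P^1$ (Section~\ref{sec:gauss}), we show that each cusp produces a simple critical point of $f$ at which the quadratic Taylor coefficient has odd valuation (Section~\ref{sec:cusps}), and that six such critical points force $e\ge12$ (Section~\ref{sec:odd}).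

\section{The surface and its good model}\label{sec:surface}

We keep the hypotheses of Theorem~\ref{thm:main} through Section~\ref{sec:odd}.

\subsection*{Fields}
Let $K$ be the completion of the maximal unramified extension of $k_{\mathfrak p}$, let $R$ be its ring of integers, and let $\operatorname{ord}_\pi$ be its valuation, extended to $\bar K$. The residue field $\kappa$ is an algebraic closure of $\kappa_0$, and $\Phi$ denotes the Frobenius automorphism $a\mapsto a^{q}$ of $\kappa$, where $q=\#\kappa_0$. A bar denotes reduction to $\kappa$. Let $M$ be prime to $p$. By Hensel's lemma every unit of $R$ is an $M$-th power, and $R$ contains a primitive $M$-th root of unity $\zeta$, whose reduction $\bar\zeta$ is again primitive. Put $K_M=K(\varpi)$ with $\varpi^M=\pi$ and $R_M=R[\varpi]$. The extension $K_M/K$ is totally ramified and cyclic, generated by the automorphism $\sigma$ with $\sigma\varpi=\zeta\varpi$, and $\sigma$ acts trivially on the residue field $\kappa$. For $M=6$ we write $\tau$ for $\varpi$.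

Every smooth conic over $K$ is isomorphic to $\mathbb P^1_K$. This is a case of Lang's theorem $\operatorname{Br}K=0$, and it can be seen directly: in a diagonal equation each coefficient may be taken to be $1$ or $\pi$, two of the three are then equal, and $-1$ is a square.

\subsection*{Restricted power series}
Let $R_M\langle z\rangle$ be the $\varpi$-adic completion of $R_M[z]$, the ring of series $\sum a_nz^n$ with $a_n\in R_M$ and $a_n\to0$. Reduction maps it onto $\kappa[z]$ and commutes with $d/dz$, and $h$ is a unit if and only if $\bar h\in\kappa^*$. For $h\ne0$ let $\operatorname{ord}h$ be the largest $N$ with $\varpi^N\mid h$, and let $\operatorname{in}(h)\in\kappa[z]\setminus0$ be the reduction of $h/\varpi^N$; put $\operatorname{ord}0=\infty$. Since $\kappa[z]$ is a domain, $\operatorname{ord}$ is additive and $\operatorname{in}$ is multiplicative. By Weierstrass preparation, $h$ is the product of $\varpi^{\operatorname{ord}h}$, a unit, and a monic polynomial in $R_M[z]$ of degree $\deg\operatorname{in}(h)$. Hence $h$ has exactly $\deg\operatorname{in}(h)$ zeros, counted with multiplicity, in the disc $\{z\in\bar K:\operatorname{ord}_\pi z\ge0\}$, and they reduce to the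 roots of $\operatorname{in}(h)$.

\subsection*{The elliptic fibration}
Consider $y^2=x^3+a(u,v)$ in $\mathbb P(1,1,2,3)$ over a field of characteristic not $2$ or $3$, with $a$ a separable sextic form. The surface avoids the singular points $[0:0:1:0]$ and $[0:0:0:1]$ of the ambient space. A singular point of its affine cone has $x=y=0$ and $\partial_ua=\partial_va=0$, hence is the origin, so the surface is smooth. By adjunction its anticanonical sheaf is $\mathcal O(1+1+2+3-6)=\mathcal O(1)$, with self-intersection $6/(1\cdot1\cdot2\cdot3)=1$. The anticanonical system is the pencil spanned by $u$ and $v$, with the single base point $O=[0:0:1:1]$. Blowing up $O$ gives a fibration over $\mathbb P^1$ with coordinate $t=u/v$, whose fibers are the Weierstrass cubics $y^2=x^3+a(t,1)$, all geometrically irreducible. The exceptional curve $E$ is the section at infinity. With $F$ the class of a fiber,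
\[
E^2=-1,\qquad E\cdot F=1,\qquad F^2=0,
\]
and the anticanonical class pulls back to $F+E$. In the chart $v=1$ we write $x,y$ for $x/v^2,y/v^3$ and $G(t)$ for $G(t,1)$.

The form $\bar G$ is irreducible over a finite field, hence separable, and so $G$ is separable. Thus the above applies to $X$, which proves the first assertion of Theorem~\ref{thm:main}; let $\tilde X$ be the blow-up of $X$ at $O$. The roots $\bar g_1,\dots,\bar g_6$ of $\bar G$ lie in $\kappa\setminus\kappa_0$ (none is at $t=\infty$), and $\Phi$ permutes them transitively. Let $g_i\in R$ be the root of $G(t)$ that lifts $\bar g_i$.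

\subsection*{The good model}
Modulo $\pi$ the equation of $X$ becomes $y^2=x^3$, which retains nothing of $G$. The substitution $x=\tau^2\xi$, $y=\tau^3\eta$ repairs this: $X_{K_6}$ is the generic fiber of
\[
\mathcal X:\ \eta^2=\xi^3+G(u,v)\ \subset\ \mathbb P_{R_6}(1,1,2,3),
\]
which is flat over $R_6$ with smooth fibers, hence smooth. Let $\tilde{\mathcal X}$ be the blow-up of $\mathcal X$ along the section $O$. It is smooth and projective over $R_6$, and its special fiber $\tilde X_0$ is the blow-up at $O$ of $X_0=\mathcal X_\kappa$. We write $E$ and $F$ also on $\tilde X_0$. Fibers of $\tilde X_0$ over $t\ne\bar g_i$ are smooth of genus $1$, and the fiber $F_i$ over $\bar g_i$ is the cuspidal cubic $\eta^2=\xi^3$, with cusp $q_i$ at $\xi=\eta=0$. So $F_1,\dots,F_6$ are the only rational curves contained in fibers.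

Two symmetries act on $\tilde X_0$.

\emph{Frobenius.} The scheme $\tilde{\mathcal X}$ is defined over the ring of integers of $k_{\mathfrak p}(\tau)$, whose residue field is $\kappa_0$. So $\tilde X_0$ is defined over $\kappa_0$, and $\Phi$ acts on its points and curves. It preserves $E$ and permutes the $F_i$ transitively, and likewise the $q_i$; in particular it fixes no $q_i$.

\emph{Inertia.} The automorphism $\sigma$ of $K_6$ acts on $X_K\otimes_KK_6$ fixing $u,v,x,y$, so $\sigma\xi=\zeta^{-2}\xi$ and $\sigma\eta=\zeta^{-3}\eta$. This action extends to $\tilde{\mathcal X}$. As $\sigma$ is trivial on $\kappa$, it induces a $\kappa$-automorphism $\rho$ of $\tilde X_0$ with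
\[
\rho^*t=t,\qquad \rho^*\xi=\bar\zeta^{-2}\xi,\qquad \rho^*\eta=\bar\zeta^{-3}\eta .
\]
It has order $6$, preserves each fiber, and fixes $E$ pointwise. A fixed point off $E$ has $\xi=\eta=0$, so it is one of the cusps $q_i$. Since $\Phi(\bar\zeta)=\bar\zeta^{q}$, we have $\Phi\rho\Phi^{-1}=\rho^{q}$ with $q$ prime to $6$, so $\Phi$ normalizes $\langle\rho\rangle$.

Anything defined over $k$ has a reduction that is stable under both $\rho$ and $\Phi$. For points this already decides the reduction: a point of $\tilde X_0$ fixed by $\rho$ and $\Phi$ lies on $E$. In terms of valuations the argument reads as follows.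

\begin{lemma}\label{lem:points}
Let $Q\in X(k)$ with $Q\ne O$. Then the reduction of $Q$ in $\tilde X_0$ lies on $E$.
\end{lemma}

\begin{proof}
Write $Q=[u:v:x:y]$ with coordinates in $k$, with $u,v$ integral at $\mathfrak p$ and not both divisible by $\pi$. Since $\bar G$ has no root in $\mathbb P^1(\kappa_0)$, the term $\pi G(u,v)$ has valuation $1$. If $\operatorname{ord}_\pi x\ge1$, then $y^2$ has valuation $1$, which is impossible. So $\operatorname{ord}_\pi x\le0$, and $\xi=x/\tau^2$ is not in $R_6$. A point that reduces into $\tilde X_0\setminus E$ has integral coordinates $\xi,\eta$.
\end{proof}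

\subsection*{An identity at the cusp, and the simplest curves}
The second ingredient of the proof describes how a deformation $(\xi,\eta)$ of the parametrization $(z^2,z^3)$ fails to satisfy $\eta^2=\xi^3$. Write $\xi=r^2+\varepsilon$ with $\varepsilon$ constant. The expansion $\xi^{3/2}=r^3+\frac32\varepsilon r+\frac38\varepsilon^2r^{-1}+\cdots$ has a third term with a pole at $r=0$, which a regular function $\eta$ cannot match. So we compare $\eta$ with the first two terms.

\begin{lemma}\label{lem:cusp}
Let $r\in R_M\langle z\rangle$ with $\bar r=z$, let $\varepsilon\in\varpi R_M$ and $\delta\in\varpi R_M\langle z\rangle$, and put $\xi=r^2+\varepsilon$, $\eta=r^3+\frac32\varepsilon r+\delta$. Suppose $\eta^2\ne\xi^3$. Then $\operatorname{in}(\eta^2-\xi^3)$ is divisible by $z^2$. If it has degree $2$, then $\varepsilon\ne0$ and $\operatorname{ord}(\eta^2-\xi^3)=2\operatorname{ord}\varepsilon$.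
\end{lemma}

\begin{proof}
We have $\xi^3=r^6+3\varepsilon r^4+3\varepsilon^2r^2+\varepsilon^3$ and $(r^3+\frac32\varepsilon r)^2=r^6+3\varepsilon r^4+\frac94\varepsilon^2r^2$, so
\[
\eta^2-\xi^3=2\delta r^3+3\delta\varepsilon r+\delta^2-\tfrac34\varepsilon^2r^2-\varepsilon^3 .
\]
Let $\alpha=\operatorname{ord}\varepsilon\ge1$ and $\gamma=\operatorname{ord}\delta\ge1$; they are not both infinite. The five terms have orders $\gamma$, $\gamma+\alpha$, $2\gamma$, $2\alpha$, $3\alpha$, so only the first and the fourth can have the minimal order $\min(\gamma,2\alpha)$. If $\gamma<2\alpha$, the initial form is $2\operatorname{in}(\delta)z^3$. If $\gamma=2\alpha$, it is $2\operatorname{in}(\delta)z^3-\frac34\operatorname{in}(\varepsilon)^2z^2$. In both cases it has degree at least $3$. If $\gamma>2\alpha$, it is $-\frac34\operatorname{in}(\varepsilon)^2z^2$ and the order is $2\alpha$.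
\end{proof}

\begin{example}\label{ex:sections}
The two ingredients are already visible for the simplest curves that are not fibers, the sections $x=b(u,v)$, $y=c(u,v)$ with $b,c$ forms of degrees $2,3$ and $c^2-b^3=\pi G$. Such a curve is isomorphic to $\mathbb P^1$ and has degree $1$. We show that none is defined over $K$. Let $\operatorname{ord}$ of a form be the minimal valuation of its coefficients.

The right side has order $1$. If $2\operatorname{ord}c\ne3\operatorname{ord}b$, the smaller of the two equals $1$, which is absurd. So both equal $6n$ for an integer $n$, and $n\le0$. Thus $\xi=b/\tau^2$ and $\eta=c/\tau^3$ are not integral, and the section does not reduce to a section of the same kind on $X_0$. This is the effect of $\rho$: a section stable under $\rho$ is fixed pointwise, and only $E$ is.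

Put $b_0=\pi^{-2n}b$ and $c_0=\pi^{-3n}c$, so that $c_0^2-b_0^3=\pi^{1-6n}G$ and $\bar c_0^{\,2}=\bar b_0^{\,3}\ne0$. Then $\ell=\bar c_0/\bar b_0$ is a linear form with $\bar b_0=\ell^2$ and $\bar c_0=\ell^3$. A change of $(u,v)$ by $GL_2(R)$ keeps $\bar G$ separable and achieves $\ell=u$. Setting $v=1$ and completing the square gives $b_0=r^2+\varepsilon$ with $r\in R[t]$ linear, $\bar r=t$ and $\varepsilon\in\pi R$, and then $\delta=c_0-r^3-\frac32\varepsilon r$ lies in $\pi R[t]$. By Lemma~\ref{lem:cusp} with $M=1$, the polynomial $\bar G(t)$ is divisible by $t^2$, a contradiction.
\end{example}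

\section{The limit cycle}\label{sec:limit}

Let $C\subset X$ be a curve over $k$ of geometric genus $0$ and degree $d\le7$. Let $\tilde C\subset\tilde X$ be its strict transform, and put
\[
m=\tilde C\cdot E\ge0,\qquad e=\tilde C\cdot F,\qquad\text{so that } d=\tilde C\cdot(F+E)=e+m .
\]
The normalization of $C_K$ is a conic, and we fix an identification of it with $\mathbb P^1_K$. Let $\mathcal C$ be the closure of $\tilde C_{K_6}$ in $\tilde{\mathcal X}$. It is a prime divisor on a regular scheme and is flat over $R_6$, so its special fiber $Z=\mathcal C_\kappa$ is an effective divisor on $\tilde X_0$.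

To control the components of $Z$ we use elimination of indeterminacy. A \emph{blown-up line} over $R_M$ is a scheme $\mathcal P$ obtained from $\mathbb P^1_{R_M}$ by finitely many successive blow-ups of closed points. It is regular, the components of $\mathcal P_\kappa$ are copies of $\mathbb P^1_\kappa$ with normal crossings, and $\mathcal P\to\mathbb P^1_{R_M}$ has connected fibers and is an isomorphism outside finitely many closed points. By \cite[Theorem~9.2.7]{Liu}, every rational map from $\mathbb P^1_{R_M}$ to a projective $R_M$-scheme becomes a morphism on a suitable blown-up line.

\begin{lemma}\label{lem:Z}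
\begin{enumerate}
\item[(a)] $Z\cdot F=e$ and $Z\cdot E=m$.
\item[(b)] $Z$ is stable under $\rho$ and $\Phi$.
\item[(c)] Every component of $Z$ is a rational curve.
\item[(d)] If $C$ contains a point of $X(k)$, then $Z\cap E\ne\emptyset$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The classes $F$ and $E$ come from line bundles on $\tilde{\mathcal X}$, and the degree of a line bundle on the fibers of the flat family $\mathcal C$ is constant.

(b) The curve $\tilde C_{K_6}$ is $\sigma$-stable, hence so is $\mathcal C$, and $Z$ is $\rho$-stable. Closure commutes with flat base change, so $\mathcal C$ is the base change of the closure formed over the ring of integers of $k_{\mathfrak p}(\tau)$, and $Z$ is defined over $\kappa_0$.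

(c) The normalization $\mathbb P^1_{K_6}\to\tilde C_{K_6}$ extends to a morphism $\mathcal P\to\mathcal C$ from a blown-up line. It is proper and dominant, hence surjective, so each component of $Z$ is dominated by a copy of $\mathbb P^1_\kappa$ and is rational by L\"uroth's theorem.

(d) If $O\in C$, then $m\ge1$, and $Z$ meets $E$ by (a). If $C$ contains $Q\in X(k)$ with $Q\ne O$, the section of $\tilde{\mathcal X}$ defined by $Q$ lies in $\mathcal C$, and it meets the special fiber on $E$ by Lemma~\ref{lem:points}.
\end{proof}

Call a curve on $\tilde X_0$ \emph{horizontal} if it is not a fiber. Frobenius will give a divisibility by $6$ for the vertical part of $Z$; the next lemma gives one for the horizontal part.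

\begin{lemma}\label{lem:orbit}
Let $Y_1\ne E$ be a horizontal rational curve on $\tilde X_0$. Then the stabilizer of $Y_1$ in $\langle\rho\rangle$ acts faithfully on $Y_1$. If $Y$ is an effective $\rho$-stable divisor all of whose components are such curves, then $6\mid Y\cdot F$.
\end{lemma}

\begin{proof}
Off $E$, the fixed locus of $\rho^{\pm1}$ is finite, that of $\rho^{\pm2}$ is the curve $\xi=0$, and that of $\rho^3$ is the curve $\eta=0$. The first curve is $\eta^2=\bar G$, a double cover of $\mathbb P^1$ branched at six points, of genus $2$. The second is $\xi^3=-\bar G$, a triple cover totally ramified at six points, of genus $4$ because $2g-2=-6+12$. Neither is rational, which gives the first assertion. If the orbit of $Y_1$ has $n$ elements, the stabilizer has order $6/n$ and acts faithfully on $\kappa(Y_1)$ over $\kappa(t)$, so $6/n$ divides $[\kappa(Y_1):\kappa(t)]=Y_1\cdot F$. The sum over the orbit has degree $n\,(Y_1\cdot F)$ against $F$, a multiple of $6$, and $Y$ is a sum of such orbits.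
\end{proof}

\begin{proposition}\label{prop:limit}
We have $d=6$, and one of the following holds.
\begin{enumerate}
\item[(I)] $Z\cap E=\emptyset$.
\item[(II)] $Z=eE+F_1+\dots+F_6$ with $1\le e\le6$.
\end{enumerate}
\end{proposition}

\begin{proof}
The vertical components of $Z$ are among the $F_i$ by Lemma~\ref{lem:Z}(c), and they all have the same coefficient $b$ because $Z$ is $\Phi$-stable. So $Z=aE+b\sum_iF_i+Y$ with $a,b\ge0$, where $Y\ge0$ is stable under $\rho$ and $\Phi$ and satisfies the hypothesis of Lemma~\ref{lem:orbit}. Intersect with $F$ and with $F+E$, using $E\cdot(F+E)=0$:
\begin{equation}\label{eq:numerics}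
e=a+Y\cdot F,\qquad d=6b+Y\cdot F+Y\cdot E,\qquad 6\mid Y\cdot F,\qquad Y\cdot E\ge0 .
\end{equation}

Suppose $Y=0$. Then $d=6b$ and $0<d\le7$, so $b=1$, $d=6$ and $a=e\le d$. If $e=0$, then $\tilde C$ is a fiber and $d=1$, which is not the case. This is (II).

Suppose $Y\ne0$. Then $Y\cdot F\ge6$, and \eqref{eq:numerics} with $d\le7$ gives $b=0$, $Y\cdot F=6$ and $Y\cdot E=d-6\in\{0,1\}$. If $Y\cdot E=0$, then $d=6$ and $a=e-6\le d-6=0$, so $Z=Y$ is disjoint from $E$. This is (I).

It remains to exclude $Y\cdot E=1$. In this case exactly one component $Y_1$ of $Y$ meets $E$, and $Y_1\cdot E=1$. By uniqueness $Y_1$ is stable under $\rho$ and $\Phi$, and both act on its normalization $\mathbb P^1_\kappa$. By Lemma~\ref{lem:orbit}, $\rho$ acts there with order $6$, which is prime to $p$, so it has exactly two fixed points $y_1,y_2$. The pull-back of $E$ is a single point, so it is fixed by $\rho$ and by $\Phi$; say it is $y_1$. Since $\Phi$ normalizes $\langle\rho\rangle$, it preserves $\{y_1,y_2\}$ and hence fixes $y_2$. The image of $y_2$ in $\tilde X_0$ is off $E$ and fixed by $\rho$, so it is a cusp $q_i$, and it is fixed by $\Phi$. No cusp is.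
\end{proof}

If $C$ contains a point of $X(k)$, then (I) is excluded by Lemma~\ref{lem:Z}(d). So Theorem~\ref{thm:main} follows once (II) is excluded. The special fiber alone does not exclude it: the divisor in (II) is connected, stable under $\rho$ and $\Phi$, and has rational components. We must look at how $\mathcal C$ approaches it, and for this we need a coordinate on $\mathbb P^1_{K_6}$ adapted to each $F_i$.

\section{Gauss valuations and models of the projective line}\label{sec:gauss}

Fix $M$ prime to $p$. A \emph{coordinate} on $\mathbb P^1_L$ is a generator of its function field over the field $L$. The automorphism $\sigma$ acts on $K_M(\mathbb P^1)=K_M\otimes_KK(\mathbb P^1)$ through the first factor. For a coordinate $z$ on $\mathbb P^1_{K_M}$ let $\mathcal Q_z$ be the projective line over $R_M$ with coordinate $z$. The local ring $R_M[z]_{(\varpi)}$ at the generic point of its special fiber is a discrete valuation ring with uniformizer $\varpi$ and residue field $\kappa(\bar z)$. Its valuation is the \emph{Gauss valuation} of $z$; on a polynomial in $z$ it is the minimal valuation of the coefficients. It does not change if $z$ is replaced by its image under an element of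 $GL_2(R_M)$, since $\mathcal Q_z$ does not change.

A \emph{model} is an integral, flat, projective $R_M$-scheme $\mathcal W$ with function field $K_M(\mathbb P^1)$; its generic fiber may be singular, with normalization $\mathbb P^1_{K_M}$. A point of $\mathbb P^1(K_M)$ defines a section of $\mathcal W$ by properness, and so \emph{specializes} to a closed point of $\mathcal W_\kappa$. A component $\Theta$ of $\mathcal W_\kappa$ has \emph{multiplicity one} if $\mathcal O_{\mathcal W,\Theta}$ is a discrete valuation ring with uniformizer $\varpi$; we then write $w_\Theta$ for its valuation. Morphisms between models are understood to induce the identity on function fields.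

\begin{lemma}\label{lem:gauss}
Let $\Theta$ be a component of multiplicity one of a model $\mathcal W$.
\begin{enumerate}
\item[(a)] If $\mathcal P\to\mathcal W$ is a morphism from a blown-up line, exactly one component of $\mathcal P_\kappa$ dominates $\Theta$, and its local ring is $\mathcal O_{\mathcal W,\Theta}$.
\item[(b)] The valuation $w_\Theta$ is the Gauss valuation of a coordinate on $\mathbb P^1_{K_M}$.
\item[(c)] If $w_\Theta$ is $\sigma$-invariant, it is the Gauss valuation of $\varpi^js$ for a coordinate $s$ on $\mathbb P^1_K$ and an integer $j$.
\end{enumerate}
\end{lemma}

\begin{proof}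
(a) The morphism is proper and dominant, so $\mathcal P_\kappa\to\mathcal W_\kappa$ is surjective and some component dominates $\Theta$. The local ring at such a component dominates the valuation ring $\mathcal O_{\mathcal W,\Theta}$ and has the same fraction field, so the two are equal. Distinct points of the separated integral scheme $\mathcal P$ have distinct local rings.

(b) Choose $\mathcal P\to\mathcal W$ as in (a). It suffices to prove the following for every blown-up line $\mathcal P$: \emph{for each component $\Gamma$ of multiplicity one there is a coordinate $z$ such that, at the generic point of $\Gamma$ and at each closed point of $\Gamma$ that lies on no other component, the local ring of $\mathcal P$ is a local ring of $\mathcal Q_z$.} We induct on the number of blow-ups. The claim is clear for $\mathbb P^1_{R_M}$, and it persists for the strict transforms of old components. Since $\mathcal P_\kappa$ has normal crossings, the order of vanishing of $\varpi$ along a new exceptional curve is the sum of the orders along the components through the center. So the new curve has multiplicity one only if the center lies on a single component $\Gamma_0$, of multiplicity one. Let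 $z_0$ be a coordinate for $\Gamma_0$. Replacing $z_0$ by $1/z_0$ if necessary, the local ring at the center is that of $R_M[z_0]$ at $(\varpi,z_0-c)$ for some $c\in R_M$. In the blow-up of this ideal, the complement of the strict transform of $\Gamma_0$ in the exceptional curve is the special fiber of the chart $\operatorname{Spec}R_M[(z_0-c)/\varpi]$. So $z=(z_0-c)/\varpi$ works.

(c) Let $s_0$ be a coordinate on $\mathbb P^1_K$ and let $W=K_M+K_Ms_0$, a $\sigma$-stable subspace of the function field. The coordinate from (b) is a M\"obius function of $s_0$, so it is $\ell_1/\ell_2$ for a basis $\ell_1,\ell_2$ of $W$. Write $w=w_\Theta$. For $\lambda,\mu\in K_M$,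
\[
w(\lambda\ell_1+\mu\ell_2)=w(\ell_2)+w(\lambda\,\ell_1/\ell_2+\mu)=w(\ell_2)+\min(w(\lambda),w(\mu)).
\]
Hence $\Lambda=R_M\ell_1+R_M\ell_2$ equals $\{\ell\in W:w(\ell)\ge w(\ell_2)\}$, which is $\sigma$-stable. On $\Lambda/\varpi\Lambda$ the action of $\sigma$ is $\kappa$-linear with $\sigma^M=1$, so it is diagonalizable because $p\nmid M$. If $\ell\in\Lambda$ lifts an eigenvector with eigenvalue $\bar\zeta^{a}$, then $\ell'=\frac1M\sum_{i=0}^{M-1}\zeta^{-ai}\sigma^i\ell$ lifts the same vector and satisfies $\sigma\ell'=\zeta^a\ell'$, so $\varpi^{-a}\ell'\in W^\sigma=K+Ks_0$. By Nakayama's lemma, $\Lambda$ has a basis $\varpi^{a_1}\ell_1^0,\ \varpi^{a_2}\ell_2^0$ with $\ell_1^0,\ell_2^0\in K+Ks_0$. This basis differs from $\ell_1,\ell_2$ by an element of $GL_2(R_M)$, so we may take $s=\ell_1^0/\ell_2^0$ and $j=a_1-a_2$.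
\end{proof}

Let $w_\Theta$ be the Gauss valuation of $z$. Then $\kappa(\Theta)=\kappa(\bar z)$, which gives a birational morphism $\nu:(\mathcal Q_z)_\kappa\to\Theta$, the normalization of $\Theta$. The next lemma says that $\mathcal Q_z$ sees $\mathcal W$ faithfully near the points of $\Theta$ that lie on no other component. It is used twice, for two different models.

\begin{lemma}\label{lem:compare}
In this situation let $y\in\Theta$ be a closed point on no other component of $\mathcal W_\kappa$.
\begin{enumerate}
\item[(a)] If $\nu(\beta)=y$, then $\mathcal O_{\mathcal W,y}\subset\mathcal O_{\mathcal Q_z,\beta}$.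
\item[(b)] A point of $\mathbb P^1(K_M)$ specializes to $y$ on $\mathcal W$ if and only if its specialization $\beta$ on $\mathcal Q_z$ satisfies $\nu(\beta)=y$.
\end{enumerate}
\end{lemma}

\begin{proof}
Choose a blown-up line $\mathcal P\to\mathcal Q_z$ with a morphism $g:\mathcal P\to\mathcal W$. The strict transform $\Gamma$ of $(\mathcal Q_z)_\kappa$ maps isomorphically to it and has the valuation ring of $w_\Theta$ as local ring. By Lemma~\ref{lem:gauss}(a), $\Gamma$ is the only component that dominates $\Theta$, and $g|_\Gamma=\nu$. For a closed point $\beta\in(\mathcal Q_z)_\kappa$ let $\mathcal P_\beta$ be its preimage in $\mathcal P$. It is connected, and $\nu(\beta)\in g(\mathcal P_\beta)$ because $\mathcal P_\beta$ meets $\Gamma$. We claim: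
\begin{equation}\label{eq:contract}
\text{if } y\in g(\mathcal P_\beta),\text{ then } g(\mathcal P_\beta)=\{y\}.
\end{equation}
Indeed, $\mathcal P_\beta$ is a point or a union of components other than $\Gamma$, and each of these maps to a point or onto a component of $\mathcal W_\kappa$ other than $\Theta$. So $g(\mathcal P_\beta)$ is contained in the union of a closed set that misses $y$ and a finite set of closed points. Thus $y$ is an isolated point of the connected set $g(\mathcal P_\beta)$.

(a) Let $V$ be an affine neighborhood of $y$. By \eqref{eq:contract}, $g^{-1}(V)$ contains $\mathcal P_\beta$, so by properness it contains the preimage of a neighborhood $U$ of $\beta$. A function regular on $V$ is then regular on $U$ outside finitely many closed points, hence on $U$, because $\mathcal Q_z$ is normal of dimension $2$.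

(b) The point specializes on $\mathcal P$ to some $\beta'\in\mathcal P_\beta$, and on $\mathcal W$ to $g(\beta')$. Both $g(\beta')$ and $\nu(\beta)$ lie in $g(\mathcal P_\beta)$, so by \eqref{eq:contract} one equals $y$ if and only if the other does.
\end{proof}

\section{The cusps force odd critical points}\label{sec:cusps}

Assume case (II) of Proposition~\ref{prop:limit}. Let $f:\mathbb P^1_K\to\mathbb P^1_K$ be the map given by $t$ on the normalization of $C_K$. It has degree $e$, and $1\le e\le6<p$. For $\bar a\in\kappa$ let $D(\bar a)$ be the residue disc of all $t\in\bar K$ that are integral with reduction $\bar a$. Critical points are counted with multiplicity, the ramification index minus one; a critical point is \emph{simple} if its multiplicity is $1$.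

Let $c\in\mathbb P^1(K)$ be a simple critical point with $f(c)\ne\infty$. In a coordinate $s$ on $\mathbb P^1_K$ that is finite at $c$ we have $t-f(c)=a(s-c)^2+\cdots$ with $a\in K^*$. A change of coordinate multiplies $a$ by a square, so the parity of $\operatorname{ord}_\pi a$ depends only on $c$. We call $c$ \emph{odd} if $\operatorname{ord}_\pi a$ is odd.

\begin{proposition}\label{prop:critical}
In case \textup{(II)}, for each $i$ the map $f$ has exactly one critical point $c_i$ over $D(\bar g_i)$. It is simple, lies in $\mathbb P^1(K)$, and is odd.
\end{proposition}

The idea is that the part of $C$ that degenerates to $F_i$ is a deformation of $(z^2,z^3)$, on which $t-g_i$ is a unit multiple of $\eta^2-\xi^3$. By Lemma~\ref{lem:cusp} the initial form of $t-g_i$ has degree at least $2$, so $t$ has a critical point. Riemann--Hurwitz leaves room for only one per cusp, which selects the last case of the lemma, where the valuation is known.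

\begin{proof}
Fix $i$. The scheme $\mathcal C$ is a model over $R_6$. The ring $\mathcal O_{\mathcal C,F_i}$ is a one-dimensional Noetherian local domain, and its quotient by $\tau$ has length equal to the coefficient of $F_i$ in $Z$, which is $1$. So $\tau$ generates the maximal ideal, and $F_i$ has multiplicity one. Its valuation is $\sigma$-invariant because $\rho(F_i)=F_i$. By Lemma~\ref{lem:gauss}(c) it is the Gauss valuation of $z=\tau^js$, with $s$ a coordinate on $\mathbb P^1_K$, and $\kappa(F_i)=\kappa(\bar z)$.

\emph{Step 1: normalizing the coordinate.} Let $\lambda=\eta/\xi$. On the cuspidal cubic $\bar\xi=\bar\lambda^2$ and $\bar\eta=\bar\lambda^3$, so $\kappa(F_i)=\kappa(\bar\lambda)$ and $\bar\lambda$ is a M\"obius function of $\bar z$. Now $\lambda=\tau^{-1}y/x$ with $x,y\in K(s)$, so $\sigma$ acts on $\kappa(F_i)$ by $\bar\lambda\mapsto\bar\zeta^{-1}\bar\lambda$, and also by $\bar z\mapsto\bar\zeta^{j}\bar z$. This automorphism is nontrivial, and its two fixed points are $\{0,\infty\}$ in either coordinate. So $\bar\lambda=\bar c\,\bar z^{\pm1}$ with $c\in R^*$. Replacing $(s,j)$ by $(1/s,-j)$ if necessary, we have $\bar\lambda=\bar c\,\bar z$, and then $j=6n-1$ for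 some $n$. Replacing $s$ by $c\pi^ns$, and writing $z$ also for its reduction, we obtain
\[
z=s/\tau,\qquad \bar\xi=z^2,\qquad \bar\eta=z^3,\qquad \bar t=\bar g_i\qquad\text{in }\kappa(z).
\]

\emph{Step 2: $t,\xi,\eta$ lie in $R_6\langle z\rangle$.} So far these functions are integral only for the Gauss valuation, and they could have poles in the disc. A closed point $\beta\ne\infty$ of $(\mathcal Q_z)_\kappa$ maps to the point $(z(\beta)^2,z(\beta)^3)$ of $F_i\setminus E$, which lies on no other component of $Z$. The functions $t,\xi,\eta$ are regular there, so they are regular at $\beta$ by Lemma~\ref{lem:compare}(a). Write one of them in lowest terms over the factorial ring $R_6[z]$. The denominator lies in no maximal ideal containing $\tau$, so its reduction is in $\kappa^*$ and it is a unit of $R_6\langle z\rangle$. Let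
\[
\Delta_i=\{s\in\bar K:\operatorname{ord}_\pi s\ge\tfrac16\}
\]
be the disc where $z$ is integral. It is stable under $\operatorname{Gal}(\bar K/K)$, and $f(\Delta_i)\subset D(\bar g_i)$.

\emph{Step 3: applying the identity.} The derivative $d\xi/dz$ reduces to $2z$, so it has exactly one zero $z_0$ in the disc, and $\bar z_0=0$. The point $s_0=\tau z_0$ is the only zero in $\Delta_i$ of $dx/ds\in K(s)$, so it is fixed by Galois and $s_0\in K$. Put $\varepsilon=\xi(z_0)=\tau^{-2}x(s_0)$. Then $\bar\varepsilon=\bar z_0^{\,2}=0$, and since $x(s_0)\in K$,
\begin{equation}\label{eq:alpha}
\operatorname{ord}_\tau\varepsilon=6\operatorname{ord}_\pi x(s_0)-2\qquad\text{if }\varepsilon\ne0 .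
\end{equation}
Expanding about $z_0$ gives $\xi=\varepsilon+(z-z_0)^2\omega$ with $\omega\in R_6\langle z\rangle$ and $\bar\omega=1$. As $p$ is odd, the binomial series gives $\sqrt\omega\in1+\tau R_6\langle z\rangle$. With $r=(z-z_0)\sqrt\omega$ we have $\xi=r^2+\varepsilon$ and $\bar r=z$, and $\delta=\eta-r^3-\frac32\varepsilon r$ reduces to $0$. Put $T=t-g_i$ and $H=G(t)/(t-g_i)$, both in $R_6\langle z\rangle$. Then $\bar H=\bar G'(\bar g_i)\in\kappa^*$ and $TH=\eta^2-\xi^3$, and $T\ne0$ because $e\ge1$. By Lemma~\ref{lem:cusp}, $\varphi=\operatorname{in}(T)$ is divisible by $z^2$. Moreover $\deg\varphi$ is the number of zeros of $t-g_i$ in $\Delta_i$, so $2\le\deg\varphi\le e<p$. Hence $\varphi'$ is nonzero of degree $\deg\varphi-1$, it equals $\operatorname{in}(dT/dz)$, and $f$ has exactly $\deg\varphi-1\ge1$ critical points in $\Delta_i$, all over $D(\bar g_i)$.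

\emph{Step 4: counting.} Let $N_i\ge1$ be the number of critical points of $f$ over $D(\bar g_i)$. The map $f$ is defined over $k_{\mathfrak p}$ on the normalization of $C_{k_{\mathfrak p}}$, so its critical points are defined over $\bar k_{\mathfrak p}$. An element of $\operatorname{Gal}(\bar k_{\mathfrak p}/k_{\mathfrak p})$ that induces $\Phi$ on $\kappa$ permutes them, preserving multiplicities and commuting with $f$, and it permutes the six discs $D(\bar g_i)$ cyclically. So all $N_i$ are equal. By Riemann--Hurwitz, $6N_i\le2e-2\le10$, so $N_i=1$. Thus there is exactly one critical point $c_i$ over $D(\bar g_i)$; it is simple, it lies in $\Delta_i$, and $\deg\varphi=2$. The group $\operatorname{Gal}(\bar K/K)$ preserves $D(\bar g_i)$, so it fixes $c_i$, and $c_i\in\mathbb P^1(K)$.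

\emph{Step 5: parity.} By Lemma~\ref{lem:cusp}, $\varphi$ is a constant multiple of $z^2$, $\varepsilon\ne0$, and $\operatorname{ord}T=2\alpha$ with $\alpha=\operatorname{ord}_\tau\varepsilon$. Write $c_i$ also for its $s$-value. In the expansion of $T/\tau^{2\alpha}$ in powers of $z-c_i/\tau$, the quadratic coefficient reduces to the leading coefficient of $\varphi$, so it is a unit. Since $z-c_i/\tau=(s-c_i)/\tau$, we get $t-f(c_i)=a(s-c_i)^2+\cdots$ with $\operatorname{ord}_\tau a=2\alpha-2$. By \eqref{eq:alpha}, $6\operatorname{ord}_\pi a=12\operatorname{ord}_\pi x(s_0)-6$, so $\operatorname{ord}_\pi a=2\operatorname{ord}_\pi x(s_0)-1$ is odd.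
\end{proof}

\section{Odd critical points force large degree}\label{sec:odd}

Six critical points are compatible with Riemann--Hurwitz as soon as $e\ge4$, so the count alone gives no contradiction. The parity does.

\begin{proposition}\label{prop:odd}
Let $f:\mathbb P^1_K\to\mathbb P^1_K$ have degree $e<p$, and let $\bar a_1,\dots,\bar a_n\in\kappa$ be distinct, with $n\ge3$. Suppose that over each disc $D(\bar a_i)$ the map $f$ has exactly one critical point $c_i$, and that $c_i$ is simple, lies in $\mathbb P^1(K)$, and is odd. Then $2n\le e$.
\end{proposition}

\begin{example}\label{ex:odd}
Let $t=\pi s^2$. The critical point $s=0$ is odd. Over $K_2$ the coordinate $z=\sqrt\pi\,s$ gives $t=z^2$, so $f$ extends to a finite morphism $\mathcal Q_z\to\mathcal Q_t$. Here $\sigma$ acts on the special fiber of $\mathcal Q_z$ by $\bar z\mapsto-\bar z$, and every point of $\mathbb P^1(K)$ specializes to one of the two fixed points $0,\infty$. The proof below finds such a component for each $c_i$: it has degree at least $2$ over the $t$-line, and it has room for only two specializations of $K$-points.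

The hypothesis $n\ge3$ is needed: $t=\pi s^2/(1+\pi s^2)$ has degree $2$, and its critical points $s=0,\infty$ have values $0,1$ and quadratic coefficients $\pi$ and $-\pi^{-1}$ (the latter in the coordinate $1/s$). Oddness is needed too: $t=3s^4-4s^3-12s^2$ has degree $4$ and finite critical points $0,2,-1$, with values $0,-32,-5$ that are distinct modulo $p\ge7$, and quadratic coefficients $-12,36,18$ that are units.
\end{example}

We recall the local algebra used in the proof. The \emph{henselization} $\mathcal O^h$ of a Noetherian local ring $\mathcal O$ is a filtered colimit of \'etale local $\mathcal O$-algebras with the same residue field. It has the same completion as $\mathcal O$, so it is regular if and only if $\mathcal O$ is; $(\mathcal O/I)^h=\mathcal O^h/I\mathcal O^h$; and a local homomorphism from $\mathcal O$ to a henselian local ring extends uniquely to $\mathcal O^h$. If $\mathcal O'$ is finite over $\mathcal O$, then $\mathcal O'\otimes\mathcal O^h$ is the product of the henselizations of $\mathcal O'$ at its maximal ideals. Normalization commutes with \'etale base change, hence with henselization. A finite \'etale algebra over a henselian local ring with algebraically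 closed residue field is a product of copies of that ring.

\emph{Abhyankar's lemma} \cite[Exp.~XIII, \S5]{SGA1}, in the form needed here: let $\mathcal O$ be a discrete valuation ring with uniformizer $\theta$, and let $L$ be a finite \'etale algebra over its fraction field, with separable residue extensions and with ramification indices dividing an integer $M$ invertible in $\mathcal O$. Then the integral closure of $\mathcal O[\theta^{1/M}]$ in the base change of $L$ is \'etale over $\mathcal O[\theta^{1/M}]$. \emph{Zariski--Nagata purity}: if $A'$ is a regular local ring and its integral closure in a finite \'etale algebra over $\operatorname{Frac}A'$ is \'etale over every prime of height one, then it is \'etale over $A'$.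

\begin{proof}[Proof of Proposition~\ref{prop:odd}]
Write $K(t)\subset K(s)$ for the extension defined by $f$. Let $M$ be the least common multiple of $1,\dots,e$; it is prime to $p$, and it is even since $e\ge2$. Let $\mathcal T=\mathcal Q_t$ over $R_M$, and let $\mathcal Y$ be the normalization of $\mathcal T$ in $K_M(s)$. It is finite over $\mathcal T$, hence a model, and $\sigma$ acts on it. The components $\Theta$ of $\mathcal Y_\kappa$ correspond to the extensions of the Gauss valuation of $t$ to $K_M(s)$, so
\begin{equation}\label{eq:degrees}
\sum_{\Theta\subset\mathcal Y_\kappa}[\kappa(\Theta):\kappa(\bar t)]\le e .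
\end{equation}
Put $h_i=f(c_i)\in R$, so $\bar h_i=\bar a_i$. The base change to $K_M$ is made so that $\mathcal Y$ has an explicit local structure over $\bar a_i$.

\emph{Step 1: the structure of $\mathcal Y$ over $\bar a_i$.} Fix $i$ and write $h=h_i$. Let $A_0$ be the henselization of the $t$-line over $R$ at $\bar a_i$, a regular local ring with parameters $\pi$, $t-h$ and residue field $\kappa$. Then $A=A_0[\varpi]$ is the henselization of $\mathcal T$ at $\bar a_i$, with parameters $\varpi$, $t-h$, and $A'=A[V]/(V^M-(t-h))$ is a regular henselian local ring with parameters $\varpi$, $V$ and residue field $\kappa$. Let $L_0=K(s)\otimes_{K(t)}\operatorname{Frac}A_0$, an \'etale algebra of degree $e$. We examine it at each prime of height one of $A_0$.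

A prime other than $(\pi)$ lies over a closed point of $\mathbb P^1_K$ whose closure contains $\bar a_i$, that is, over a Galois orbit in $D(\bar a_i)$. If the prime is not $(t-h)$, this point is not $h$, so $f$ is \'etale over it and the integral closure of $A_0$ in $L_0$ is \'etale at the prime. At $(t-h)$ the residue characteristic is $0$. At $(\pi)$ the residue degrees are at most $e<p$, so the residue extensions are separable. At both primes the ramification indices are at most $e$ and divide $M$. The localizations of $A'$ at $(\varpi)$ and $(V)$ are algebras over $(A_0)_{(\pi)}[\pi^{1/M}]$ and $(A_0)_{(t-h)}[(t-h)^{1/M}]$, and every other prime of height one of $A'$ lies over a prime of $A_0$ other than $(\pi)$ and $(t-h)$. An \'etale algebra over a normal ring is normal, so Abhyankar's lemma shows that the integral closure of $A'$ in $L_0\otimes\operatorname{Frac}A'$ is \'etale over every prime of height one. By purity it is \'etale over $A'$, hence a product of copies of $A'$.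

So every factor field of $L=K_M(s)\otimes_{K_M(t)}\operatorname{Frac}A$ embeds over $\operatorname{Frac}A$ in $\operatorname{Frac}A'$. This is a Kummer extension, cyclic of degree $M$, so each factor is $\operatorname{Frac}A\,((t-h)^{1/r})$ for some $r\mid M$, and the integral closure of $A$ in it is the regular ring $A[(t-h)^{1/r}]$. To find the exponents, note that $A/(t-h)=R_M^h=R_M$, so the completion of $A_{(t-h)}$ is $K_M[[t-h]]$. Tensoring $L$ with $K_M((t-h))$ gives on one hand the product of the fields $K_M(((t-h)^{1/r}))$, one for each factor, and on the other hand the product of the completions of $K_M(s)$ at the points of $f^{-1}(h)$. So the factors correspond to the points of $f^{-1}(h)$, with $r$ the ramification index. Therefore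
\[
\mathcal Y\times_{\mathcal T}\operatorname{Spec}A=\operatorname{Spec}(B\times A^{e-2}),\qquad B=A[U]/(U^2-(t-h)),
\]
where $c_i$ corresponds to the prime $(U)$ of $B$. Let $y_i\in\mathcal Y$ be the closed point with henselization $B$. It lies over $\bar a_i$ and is the specialization of $c_i$. The ring $A/\varpi$ is a discrete valuation ring with uniformizer $\bar t-\bar a_i$, so $B/\varpi$ is one with uniformizer $\bar U$. It is the henselization of $\mathcal O_{\mathcal Y,y_i}/\varpi$, which is therefore a discrete valuation ring as well. Hence exactly one component $\Theta_i$ of $\mathcal Y_\kappa$ passes through $y_i$, it has multiplicity one, and $\mathcal O_{\Theta_i,y_i}=\mathcal O_{\mathcal Y,y_i}/\varpi$.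

\emph{Step 2: $\sigma$ preserves $\Theta_i$ and acts nontrivially on $\kappa(\Theta_i)$.} Since $\sigma$ fixes $c_i\in\mathbb P^1(K)$, it fixes $y_i$ and $\Theta_i$ and acts on $B$. It fixes $t-h$, so $\sigma U=\pm U$. To find the sign, take the coordinate $s$ finite at $c_i$. The completion of $B_{(U)}$ is the complete local ring $K_M[[s-c_i]]$ of $\mathbb P^1_{K_M}$ at $c_i$, on which $\sigma$ acts through the coefficients. There $U^2=a(s-c_i)^2(1+\cdots)$ with all coefficients in $K$, so $U=\sqrt a\,(s-c_i)(1+\cdots)$ with last factor in $K[[s-c_i]]$. As $\operatorname{ord}_\pi a$ is odd and units of $R$ are squares, $\sqrt a\in\varpi^{M/2}K^*$, and $\sigma(\varpi^{M/2})=\zeta^{M/2}\varpi^{M/2}=-\varpi^{M/2}$. So $\sigma U=-U$, and $\sigma$ acts nontrivially on $B/\varpi$, the henselization of $\mathcal O_{\Theta_i,y_i}$. An automorphism that is trivial on a local ring is trivial on its henselization, so $\sigma$ is nontrivial on $\kappa(\Theta_i)$. It is trivial on $\kappa(\bar t)$, and therefore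
\begin{equation}\label{eq:two}
[\kappa(\Theta_i):\kappa(\bar t)]\ge2 .
\end{equation}

\emph{Step 3: $K$-points have only two specializations.} By Lemma~\ref{lem:gauss}(c), $w_{\Theta_i}$ is the Gauss valuation of $z_i=\varpi^js_i$ with $s_i$ a coordinate on $\mathbb P^1_K$. Since $\sigma$ acts on $\kappa(\Theta_i)=\kappa(\bar z_i)$ by $\bar z_i\mapsto\bar\zeta^{j}\bar z_i$, Step 2 gives $M\nmid j$. At a point of $\mathbb P^1(K)$ with $s_i\ne0,\infty$ the value of $z_i$ has $\varpi$-adic valuation in $j+M\mathbb Z$, which does not contain $0$. So every point of $\mathbb P^1(K)$ specializes to $0$ or $\infty$ on $\mathcal Q_{z_i}$.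

\emph{Step 4: $\Theta_1,\dots,\Theta_n$ are distinct.} Suppose $\Theta_i=\Theta_{i'}$ with $i\ne i'$, and let $\nu:(\mathcal Q_{z_i})_\kappa\to\Theta_i$ be the normalization. The points $y_i,y_{i'}$ lie on no other component, and they are distinct because they lie over $\bar a_i\ne\bar a_{i'}$. By Lemma~\ref{lem:compare}(b), the specializations of $c_i$ and $c_{i'}$ on $\mathcal Q_{z_i}$ map to $y_i$ and $y_{i'}$, and by Step 3 they lie in $\{0,\infty\}$. So $\{\nu(0),\nu(\infty)\}=\{y_i,y_{i'}\}$. Since $n\ge3$, there is $l\ne i,i'$. The point $c_l$ specializes to $0$ or $\infty$ on $\mathcal Q_{z_i}$, hence to $y_i$ or $y_{i'}$ on $\mathcal Y$ by Lemma~\ref{lem:compare}(b). But it specializes to $y_l$, which lies over $\bar a_l$. This is a contradiction.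

Now \eqref{eq:degrees} and \eqref{eq:two} give $2n\le e$.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:main}]
Let $C$ be a curve over $k$ of geometric genus $0$ and degree at most $7$ through a point of $X(k)$. By Proposition~\ref{prop:limit} and Lemma~\ref{lem:Z}(d) we are in case (II). Propositions~\ref{prop:critical} and~\ref{prop:odd} with $n=6$ give $12\le e\le6$, a contradiction.
\end{proof}

\begin{remark}\label{rem:hypotheses}
The hypothesis $C\cap X(k)\ne\emptyset$ is used only to exclude case (I), where $d=6$. So $X$ contains no curve over $k$ of geometric genus $0$ and degree at most $5$ or equal to $7$ at all.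

The factor $\pi$ produces the automorphism $\rho$. The irreducibility of $\bar G$ gives the transitivity of $\Phi$ on the cusps; if instead $G$ has a root in $\mathbb P^1(k)$, the cuspidal curve over it is birational to $\mathbb P^1_k$, has degree $1$, and passes through $O$. The condition $p\ge7$ gives $p\nmid6$, and it gives $e<p$, which is used in Step 3 of Proposition~\ref{prop:critical} and for tameness in Proposition~\ref{prop:odd}. The bound $d\le7$ enters through \eqref{eq:numerics}. For $d=8$ these relations give $Y\cdot E=2$, both fixed points of $\rho$ on a component may then lie over $E$, and the last paragraph of the proof of Proposition~\ref{prop:limit} does not apply.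
\end{remark}

\section{Surfaces with $K_X^2\ge3$}\label{sec:large}

We prove Theorem~\ref{thm:large}. Let $n=K_X^2\ge3$. The method is to move to $\mathbb P^2$ or to a quadric by contracting lines, after blowing up $P$ if necessary.

\subsection*{Standard facts}
The surface $X_{\bar k}$ is $\mathbb P^1\times\mathbb P^1$ or the blow-up of $\mathbb P^2$ at $9-n$ points, and it has finitely many lines. For $n\ge3$ the class $-K_X$ embeds $X$ in $\mathbb P^n$. The curves of degree $1$ on $X_{\bar k}$ are then the lines of $\mathbb P^n$ on $X$, and by adjunction these are the $(-1)$-curves. Distinct lines satisfy $L\cdot L'\le1$. With $E_i$ the exceptional curves and $L_{ij}$ the strict transforms of the lines through two centers, the configurations we need are as follows.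
\begin{itemize}
\item $n=7$: the chain $E_1,L_{12},E_2$.
\item $n=6$: the hexagon $E_1,L_{12},E_2,L_{23},E_3,L_{13}$.
\item $n=5$: label $E_i$ by $\{i,5\}$ and $L_{ij}$ by $\{1,2,3,4\}\setminus\{i,j\}$. Two lines meet if and only if their labels are disjoint. This is the Petersen graph: each line meets three others, two lines that meet have no common neighbor, and two disjoint lines have exactly one. So it has no triangles and no quadrilaterals.
\item $n=4$: the lines are $E_i$, $L_{ij}$ and the conic $Q$ through the five centers. Each meets five others: $E_1$ meets the $L_{1j}$ and $Q$; $L_{12}$ meets $E_1,E_2,L_{34},L_{35},L_{45}$; $Q$ meets the $E_i$. There are no triangles: the sum $D$ of three pairwise meeting lines would have $D^2=3$ and $-K_X\cdot D=3$, against the Hodge index inequality $K_X^2D^2\le(K_X\cdot D)^2$.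
\end{itemize}
A Galois-stable set of $r$ pairwise disjoint lines can be contracted over $k$, and the result is a del Pezzo surface with $K^2=n+r$. If $X(k)\ne\emptyset$, every Galois-invariant class in $\operatorname{Pic}(X_{\bar k})$ comes from a line bundle on $X$. Applied to $\mathcal O(1)$ and $\mathcal O(1,1)$, this shows that a surface with $n=9$ and a $k$-point is $\mathbb P^2_k$, and that a form of $\mathbb P^1\times\mathbb P^1$ with a $k$-point is a quadric in $\mathbb P^3_k$. On the blow-up of $\mathbb P^2$ at one point the intersection form is $a^2-b^2$. General choices can be made over $k$ because $k$ is infinite.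

\subsection*{Two reductions}
\emph{Going down.} Let $X\to X''$ contract lines that miss $P$, and let $C''$ be a curve through the image of $P$. Its strict transform passes through $P$, and its degree is $-K_{X''}\cdot C''$ minus the multiplicities of $C''$ at the centers, so it is at most the degree of $C''$.

\emph{Going up.} Suppose $P$ lies on no line, and let $X'$ be the blow-up of $X$ at $P$, with exceptional curve $E\cong\mathbb P^1_k$. Then $X'$ is a del Pezzo surface with $K_{X'}^2=n-1$. Indeed, let $D$ be a curve on $X_{\bar k}$ through $P$, and let $P'\ne P$ be a point of $D$. As $D$ is not the line $PP'$, some hyperplane through $P$ and $P'$ does not contain $D$, so $\deg D\ge\operatorname{mult}_PD+1$. Thus $-K_{X'}$ is positive on the strict transform of every curve and on $E$, and $K_{X'}^2>0$; the Nakai--Moishezon criterion applies. A curve $C'\ne E$ on $X'$ that meets $E$ maps birationally to a curve through $P$ of degree $(-K_{X'}+E)\cdot C'$.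

\subsection*{Existence}
A line through $P$ that is defined over $k$ is isomorphic to $\mathbb P^1_k$ and has degree $1$. So assume there is none. Galois permutes the lines through $P$ without a fixed point, so their number is not $1$, and if it is $2$ they are conjugate.

\emph{$n=9$.} A line of $\mathbb P^2_k$ through $P$ has degree $3$.

\emph{$n=8$.} On a quadric, a plane through $P$ that is not tangent cuts a smooth conic with a $k$-point, of degree $4$. Otherwise $X$ has a unique line, which is defined over $k$ and misses $P$. Contracting it gives $\mathbb P^2_k$, and the strict transform of the line through the center and $P$ has degree $2$.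

\emph{$n=7$.} The middle line is defined over $k$, so it misses $P$, and the two end lines are disjoint. So $P$ lies on no line. Contract the end lines to reach $\mathbb P^2_k$; going down gives degree at most $3$.

\emph{$n=6$.} At most two lines pass through $P$. Suppose $P\in L_1\cap L_2$. The other neighbors of $L_1$ and $L_2$ are opposite in the hexagon, so they are disjoint, and they form a stable pair that misses $P$. After contracting them, $L_1^2=L_2^2=0$ and $L_1\cdot L_2=1$. For the form $a^2-b^2$ the isotropic vectors are $(a,\pm a)$, and their products are even, so the new surface is a quadric. Going down gives degree at most $4$. Suppose now that $P$ lies on no line. On $X'$, with $K^2=5$, the line $E$ meets three lines, which are pairwise disjoint and form a stable set. After contracting them $K^2=8$ and $E^2=2$. Since $a^2-b^2=2$ has no solution modulo $4$, the surface is a quadric, and $E$ has class $(1,1)$. Take a $k$-point of $E$ that is not a center, and a general plane section through it. It is isomorphic to $\mathbb P^1_k$, misses the centers, and gives a curve $C'$ on $X'$ with $-K_{X'}\cdot C'=4$ and $E\cdot C'=2$. The degree on $X$ is $6$.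

\emph{$n=5$.} At most two lines pass through $P$, as there are no triangles. Suppose $P\in L_1\cap L_2$. The other neighbors of $L_1$ and $L_2$ are four distinct, pairwise disjoint lines, as there are no triangles or quadrilaterals. They form a stable set that misses $P$. Contract them to reach $\mathbb P^2_k$; going down gives degree at most $3$. Suppose $P$ lies on no line. On $X'$, with $K^2=4$, the line $E$ meets five lines, pairwise disjoint as there are no triangles. Contracting them gives $\mathbb P^2_k$, where $E^2=4$, so $E$ is a conic. A general line through a $k$-point of $E$ that is not a center gives degree $3+2=5$ on $X$.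

\emph{$n=4$.} At most two lines pass through $P$. Suppose $P\in L_1\cap L_2$, and let $D=-K_X-L_1-L_2$. Then $D^2=0$, $-K_X\cdot D=2$ and $D\cdot L_1=D\cdot L_2=1$. The hyperplanes of $\mathbb P^4$ that contain the plane spanned by $L_1,L_2$ cut out a pencil of residual divisors of class $D$, defined over $k$, so some member defined over $k$ passes through $P$. If it were not geometrically integral, it would be a sum of two lines, one of which passes through $P$, say $L_1+L'$; then $D\cdot L_1=-1+L'\cdot L_1\le0$, which is false. So it is a curve of arithmetic genus $1+\frac12(D^2+K_X\cdot D)=0$ with a $k$-point, isomorphic to $\mathbb P^1_k$, of degree $2$. Suppose $P$ lies on no line. Then $X'$ is a cubic surface containing the line $E$. The planes through $E$ cut out a pencil of class $D=-K_{X'}-E$, with $D^2=0$, $-K_{X'}\cdot D=2$ and $D\cdot E=2$. Take a $k$-point of $E$ on no other line and a member over $k$ through it. If it were a sum of two lines, it would be $E+L'$, and $D\cdot E\le0$. So it is isomorphic to $\mathbb P^1_k$ as before, and its degree on $X$ is $2+2=4$.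

\emph{$n=3$.} The lines through $P$ lie in the tangent plane section, a plane cubic singular at $P$, so there are at most three. Suppose there are none. A plane cubic that is not geometrically integral is a line plus an irreducible conic or a sum of three lines, and each of its singular points lies on one of its lines. So the section is geometrically integral with a double point at $P$, and projection from $P$ shows that it is birational to $\mathbb P^1_k$. Its degree is $3$. Suppose there are exactly two, $L_1$ and $L_2$. The residual line $L_3$ of the tangent plane section is defined over $k$, so it misses $P$. Contract it to get $X''$ with $K^2=4$. A line of $X''$ through $P$ has a strict transform of degree $1-\mu>0$, with $\mu$ its multiplicity at the center, so it would come from a line of $X$ through $P$ disjoint from $L_3$; but $L_1,L_2$ are coplanar with $L_3$ and meet it. So $P$ lies on no line of $X''$, and going down from the case $n=4$ gives degree at most $4$. If three lines pass through $P$, Galois permutes them without a fixed point, hence transitively; this is the excluded case.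

\subsection*{Optimality of $6$}
Let $k'/k$ be cyclic of degree $6$, for example the subfield of degree $6$ of $k(\zeta_\ell)$ for a prime $\ell\equiv1\pmod6$ unramified in $k$. The split del Pezzo surface with $K^2=6$ is the toric surface of the fan with rays $\pm(1,0),\pm(1,1),\pm(0,1)$, and its six lines are the boundary curves. The automorphism of $\mathbb Z^2$ with $(1,0)\mapsto(1,1)$ and $(0,1)\mapsto(-1,0)$ has order $6$ and permutes the rays cyclically. Let a generator of $\operatorname{Gal}(k'/k)$ act through it, and let $X$ be the twisted surface. It has a $k$-point, the identity of the torus, and Galois permutes its six lines transitively. The lines span $\operatorname{Pic}(X_{\bar k})\otimes\mathbb Q$, so by averaging the invariants are spanned by the sum of the lines, which is $-K_X$. The class $K_X$ is primitive since $K_X\cdot L=-1$ for a line $L$. So the invariants of $\operatorname{Pic}(X_{\bar k})$ are $\mathbb ZK_X$, and every curve on $X$ over $k$ has degree divisible by $6$. This completes the proof of Theorem~\ref{thm:large}.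

\begin{thebibliography}{9}

\bibitem{LMS}
Brian Lehmann, David McKinnon, Matthew Satriano,
\emph{Approximating rational points on surfaces},
arXiv:2403.02480 (2024).

\bibitem{Liu}
Liu, \emph{Algebraic Geometry and Arithmetic Curves}.

\bibitem{SGA1}
SGA 1.

\end{thebibliography}
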